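# Extreme points that well-order a set: a Krein–Milman statement and the Axiom of Choice

## Two letters, five lists, sixteen extreme points

Take the set $X=\{a,b\}$ and write down every list without repetition of elements of $X$: the empty list $\emptyset$, the lists $(a)$ and $(b)$, and the lists $(a,b)$ and $(b,a)$. Call two lists comparable if one is an initial part of the other. For instance $(a)$ and $(a,b)$ are comparable, while $(a)$ and $(b,a)$ are not.

Attach a real number to each list:
$$w=m(\emptyset),\quad p=m(a),\quad u=m(a,b),\quad q=m(b),\quad v=m(b,a),$$
and require that the sum of $|m|$ over any set of pairwise incomparable lists is at most $1$. The empty list is comparable with everything. Among $(a),(a,b)$ we may take at most one list, and among $(b),(b,a)$ at most one. So the requirement reads $|w|\le 1$ together with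
$$|p|+|q|\le1,\quad |p|+|v|\le 1,\quad |u|+|q|\le1,\quad |u|+|v|\le1,$$
which is the same as $|w|\le1$ and
$$\max(|p|,|u|)+\max(|q|,|v|)\le 1. \tag{1}$$

This is a compact convex set in $\mathbb R^5$. What are its extreme points, that is, the points that are not strictly between two different points of the set? The coordinate $w$ is independent of the others, so $w=\pm1$ at an extreme point, and it remains to find the extreme points of the set given by (1) in $\mathbb R^4$. Put $A=\max(|p|,|u|)$ and $B=\max(|q|,|v|)$.

Suppose $A,B>0$. For small $\varepsilon$ of either sign, multiply $(p,u)$ by $1+\varepsilon/A$ and $(q,v)$ by $1-\varepsilon/B$. The left side of (1) becomes $(A+\varepsilon)+(B-\varepsilon)=A+B$, so we stay in the set. The points for $\varepsilon$ and $-\varepsilon$ are different and have our point as midpoint. So the point is not extreme.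

Suppose $B=0$, that is, $q=v=0$. As long as we keep $q=v=0$, the only condition is $|p|,|u|\le1$. If $|p|<1$ or $|u|<1$ we can move that coordinate a little both ways, so an extreme point has $|p|=|u|=1$. Conversely, a point with $|p|=|u|=1$ and $q=v=0$ is extreme: if it is $ty+(1-t)z$ with $0<t<1$, then $y$ and $z$ have the same $p$ and $u$ as the point, because $\pm1$ is not strictly between two different numbers of $[-1,1]$, and then (1) forces the $q$ and $v$ of $y$ and of $z$ to be $0$. The case $A=0$ is symmetric.

So there are $2\cdot(4+4)=16$ extreme points, and each of them is, up to signs, the indicator function of one of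
$$\{\emptyset,(a),(a,b)\},\qquad \{\emptyset,(b),(b,a)\}.$$
An extreme point is a way to list $X$ completely. In other words, it is a well-ordering of $X$, with some irrelevant signs.

Nothing in the description of the convex set refers to an ordering of $X$. We can therefore write down the analogous set for an arbitrary set $X$, with transfinite lists. If a general theorem promises an extreme point there, and if extreme points still mean complete lists, then that theorem well-orders $X$. Theorems that promise extreme points, such as the Krein–Milman theorem, are usually proved with the Axiom of Choice. This suggests the question: does the bare promise of one extreme point already contain the full Axiom of Choice?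

## The statement VKM and what convex-compactness means

We work in $\mathbf{ZFA}$: the theory $\mathbf{ZF}$ with extensionality weakened so that atoms may exist (objects that are not sets and have no elements), and without the Axiom of Choice. Ordinals, real numbers and transfinite recursion are available as usual. The Axiom of Choice, $\mathbf{AC}$, says that for every family $(X_i)_{i\in I}$ of nonempty sets there is a function $f$ on $I$ with $f(i)\in X_i$ for all $i\in I$. Everything below is proved in $\mathbf{ZFA}$ without choice unless a hypothesis says otherwise. All locally convex topological vector spaces are real and Hausdorff.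

**Definition (convex-compact).** Let $K$ be a convex subset of a locally convex space. A subset of $K$ is relatively closed if it is closed in the subspace topology of $K$. A family of sets has the finite intersection property, FIP for short, if each of its finite subfamilies has nonempty intersection. $K$ is *convex-compact* if every family of convex, relatively closed subsets of $K$ with the FIP has nonempty intersection.

The interval $(0,1]$ is not convex-compact: the sets $(0,1/n]$, $n\ge 1$, are convex and relatively closed and have the FIP, but their intersection is empty. A compact convex set is convex-compact. The closed unit ball of $\ell^2(\omega)$ with the norm topology is not compact, since the sets $\{e_n:n\ge k\}$ of unit vectors are closed and have the FIP with empty intersection. These sets are not convex, and Lemma 2 below shows that the ball is convex-compact.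

**Definition (extreme point, face).** A point $x$ of a convex set $K$ is *extreme* if there are no $y\ne z$ in $K$ and $t\in(0,1)$ with $x=ty+(1-t)z$. A *face* of $K$ is a convex $F\subseteq K$ such that $a,b\in K$, $t\in(0,1)$ and $ta+(1-t)b\in F$ imply $a,b\in F$.

For the square $[-1,1]^2$, the edge $\{1\}\times[-1,1]$ is a face and the four corners are the extreme points. A face $G$ of a face $F$ of $K$ is a face of $K$: if $ta+(1-t)b\in G\subseteq F$, then $a,b\in F$ since $F$ is a face of $K$, and then $a,b\in G$ since $G$ is a face of $F$. Also, $\{x\}$ is a face if and only if $x$ is extreme, and a nonempty intersection of faces is a face.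

The statement $\mathbf{VKM}$, which is form 286 in Howard–Rubin, *Consequences of the Axiom of Choice*, is this: *every nonempty convex-compact convex subset of a real locally convex topological vector space has an extreme point.* Marianne Morillon's paper "Multiple Choices imply the Ingleton and Krein-Milman axioms", arXiv:1901.04021 (2019), states as an open question whether $\mathbf{VKM}$ implies $\mathbf{AC}$. It is known that $\mathbf{VKM}$ together with the Hahn–Banach axiom implies $\mathbf{AC}$; we shall not use this.

**Theorem A.** ($\mathbf{ZFA}$) $\mathbf{VKM}$ implies $\mathbf{AC}$.

So no model of $\mathbf{ZFA}$ satisfies $\mathbf{VKM}+\neg\mathbf{AC}$. The same construction gives two sharper theorems. For them we need the spaces in which our convex sets live.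

**Definition ($\ell^2(X)$).** For a set $X$, $\ell^2(X)$ is the set of all $x:X\to\mathbb R$ with
$$\|x\|^2:=\sup\Big\{\sum_{t\in F}x(t)^2:\ F\subseteq X\text{ finite}\Big\}<\infty .$$

**Definition (Hilbert space).** A *filter base* is a nonempty family of nonempty sets such that the intersection of any two members contains a member. In a normed space it is *Cauchy* if it has members of arbitrarily small diameter, and it *converges* to $p$ if every neighborhood of $p$ contains a member. A *Hilbert space* is a real inner product space in which every Cauchy filter base converges.

The example to keep in mind is the family of tails $\{x_j:j\ge n\}$ of a Cauchy sequence; so Cauchy sequences converge in a Hilbert space. The definition uses filter bases because passing from a filter base to a sequence means picking a point in each of countably many small members, and we do not want to pick. Two facts will be used all the time. If $\mathcal B$ converges to $p$, then $p$ lies in the closure of every $B\in\mathcal B$: a neighborhood of $p$ contains some $B'\in\mathcal B$, and $B\cap B'$ contains a nonempty member. And the limit is unique: disjoint neighborhoods of two limits would contain two members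 of $\mathcal B$ with empty intersection.

Products of normed spaces carry the product of the norm topologies, which is locally convex and Hausdorff. A subset $K$ of $\prod_\alpha H_\alpha$ is *coordinatewise bounded* if each projection $\pi_\alpha(K)$ is norm-bounded.

**Theorem B.** ($\mathbf{ZFA}$) The following are equivalent:

- (i) $\mathbf{AC}$;
- (ii) $\mathbf{VKM}$;
- (iii) every convex-compact convex subset $K$ of a locally convex space satisfies $K\subseteq\overline{\operatorname{conv}}(\operatorname{ext}K)$;
- (iv) for every ordinal $\lambda$ and all sets $(X_\alpha)_{\alpha<\lambda}$, every nonempty closed convex coordinatewise bounded $K\subseteq\prod_{\alpha<\lambda}\ell^2(X_\alpha)$ has an extreme point.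

**Definition ($\mathbf{DC}_\kappa$).** Let $\kappa$ be an infinite initial ordinal. $\mathbf{DC}_\kappa$ says: if $S$ is a set and $R\subseteq S^{<\kappa}\times S$ is such that every $s\in S^{<\kappa}$ has some $y$ with $s\,R\,y$, then there is $f:\kappa\to S$ with $(f{\restriction}\alpha)\,R\,f(\alpha)$ for all $\alpha<\kappa$. Write $\mathbf{DC}=\mathbf{DC}_\omega$.

For example, let $S\neq\emptyset$ carry a binary relation $\to$ in which every $x$ has some $y$ with $x\to y$. Let $s\,R\,y$ mean that $s=\emptyset$ or the last entry $x$ of $s$ has $x\to y$. Then $\mathbf{DC}$ yields a sequence $x_0\to x_1\to x_2\to\cdots$. Also, $\mathbf{DC}_\kappa$ implies $\mathbf{DC}$: given $R\subseteq S^{<\omega}\times S$, relate in addition every sequence of infinite length $<\kappa$ to every $y\in S$ (the set $S$ is nonempty because $\emptyset$ is related to something), apply $\mathbf{DC}_\kappa$, and restrict $f$ to $\omega$.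

**Theorem C.** ($\mathbf{ZFA}$) For every infinite initial ordinal $\kappa$ the following are equivalent:

- (a) $\mathbf{DC}_\kappa$;
- (b) every nonempty closed convex coordinatewise bounded subset of a product $\prod_{\alpha<\kappa}H_\alpha$ of Hilbert spaces has an extreme point;
- (c) the same with each $H_\alpha$ of the form $\ell^2(X_\alpha)$.

Moreover $\mathbf{DC}$ is equivalent to: every nonempty bounded closed convex subset of a Hilbert space has an extreme point.

## A product of $\ell^1$-balls over an arbitrary index set

There is a direct line of attack on Theorem A. Let $(X_i)_{i\in I}$ be nonempty sets, made disjoint by replacing $X_i$ with $\{i\}\times X_i$, and let $B$ be the set of all $m:\bigcup_iX_i\to\mathbb R$ such that $\sum_{x\in F}|m(x)|\le1$ for every $i$ and every finite $F\subseteq X_i$. This is a product of $\ell^1$-balls, one for each $i$.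

An extreme point $m$ of $B$ gives a choice function at once. Fix $i$. If $m(x)\ne0\ne m(x')$ for two different $x,x'\in X_i$, then for $0<\varepsilon\le\min(|m(x)|,|m(x')|)$ we can increase $|m(x)|$ by $\varepsilon$ and decrease $|m(x')|$ by $\varepsilon$, or the other way around, keeping signs. A finite set $F$ containing both points has the same sum as before. If $F$ contains only the point that grew, its new sum is at most the old sum over $F\cup\{x,x'\}$, since $\varepsilon$ is at most the old value at the other point. If it contains only the one that shrank, or neither, the sum does not grow. So $m$ is a proper midpoint, a contradiction. If $m$ vanishes on $X_i$, it is the midpoint of $m\pm1_{\{x\}}$ for any $x\in X_i$, again a contradiction. So there is exactly one $x\in X_i$ with $m(x)\neq0$, and $i\mapsto x$ is a choice function.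

To use $\mathbf{VKM}$ we still have to know, without choice, that $B$ is convex-compact. So let a family of closed convex sets with the FIP be given; we must produce a common point. In a single coordinate Hilbert space one can single out a point canonically, by minimizing the norm. But the coordinates cannot be handled independently. Look at the one-member family consisting of the segment $\{(x,1-x):0\le x\le1\}$ in $[-1,1]^2$. Minimizing the first coordinate alone gives $0$, minimizing the second alone gives $0$, and $(0,0)$ is not on the segment. One has to go in order: first $p_1=0$; then, among points with first coordinate $0$, $p_2=1$. Each coordinate of the point depends on the coordinates already fixed. If $I$ is an ordinal, this is a recursion, and we shall see in Lemma 2 that it works. If $I$ carries no well-ordering, there is no next coordinate and the argument stops. (I do not claim that $B$ fails to be convex-compact, only that this argument does not show that it is.)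

What this attack gives, with Lemma 2, is choice for families indexed by an ordinal. For Theorem A we need a convex set whose coordinates are grouped into ordinal-many blocks, with no order required inside a block, and whose extreme points still say something about an arbitrary set. The opening example has this shape. The lists of length $\alpha$ form block number $\alpha$; the blocks are ordered by length, while the lists inside a block can be as disordered as $X$ itself. Two things remain: convex-compactness for ordinal-many blocks, and the extreme points for an arbitrary tree of lists.

## $\ell^2(X)$ is complete without choice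

**Lemma 1.** For every set $X$, $\ell^2(X)$ is a Hilbert space in the sense above.

**Step 1: the inner product.** This step shows that $\ell^2(X)$ is an inner product space with the given norm. By Minkowski's inequality on finite sets $F\subseteq X$, it is a vector space. For $x\in\ell^2(X)$ the sums $\sum_{t\in F}x(t)^2$ increase with the finite set $F$, so along the finite sets directed by inclusion they converge to $\|x\|^2$. Since
$$\sum_{F}xy=\tfrac14\Big(\sum_F(x+y)^2-\sum_F(x-y)^2\Big),$$
the limit $\langle x,y\rangle=\lim_F\sum_{t\in F}x(t)y(t)$ exists for $x,y\in\ell^2(X)$. It is symmetric and bilinear as a limit of such expressions, and $\langle x,x\rangle=\|x\|^2$ vanishes only for $x=0$.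

**Step 2: the candidate limit.** Let $\mathcal B$ be a Cauchy filter base. This step defines its limit point by point by an explicit formula. Let $t\in X$. If $B,B'\in\mathcal B$ are bounded, then $B\cap B'\ne\emptyset$, so $\inf_{y\in B}y(t)\le\sup_{y\in B'}y(t)$. Hence
$$x(t):=\sup\Big\{\inf_{y\in B}y(t):\ B\in\mathcal B\text{ bounded}\Big\}$$
is a real number with $\inf_{y\in B}y(t)\le x(t)\le\sup_{y\in B}y(t)$ for every bounded $B\in\mathcal B$. Since $|y(t)-y'(t)|\le\|y-y'\|$, we get
$$|y(t)-x(t)|\le\operatorname{diam}B\qquad\text{for all bounded } B\in\mathcal B,\ y\in B,\ t\in X. \tag{2}$$

**Step 3: convergence in norm.** This step upgrades (2) from single coordinates to the norm. Let $B\in\mathcal B$ have diameter $\le\delta$, let $y\in B$, let $F\subseteq X$ be finite and let $\eta>0$. Some member has diameter $\le\eta$, and its intersection with $B$ contains a member $B'$; so $B'\subseteq B$ and $\operatorname{diam}B'\le\eta$. Take $y'\in B'$. By (2), $|y'(t)-x(t)|\le\eta$ for $t\in F$, so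
$$\|(y-x){\restriction}F\|\le\|y-y'\|+\|(y'-x){\restriction}F\|\le\delta+\eta\sqrt{|F|}.$$
Let $\eta\to0$, and then take the supremum over $F$: this gives $\|y-x\|\le\delta$. Hence $y-x\in\ell^2(X)$, so $x\in\ell^2(X)$, and $B$ lies in the closed ball of radius $\delta$ around $x$. As $\delta>0$ was arbitrary, $\mathcal B\to x$. $\square$

## Bounded closed convex sets in ordinal-indexed products are convex-compact

**Lemma 2.** Let $\lambda$ be an ordinal, $(H_\alpha)_{\alpha<\lambda}$ Hilbert spaces, $E=\prod_{\alpha<\lambda}H_\alpha$, and let $K\subseteq E$ be nonempty, closed, convex and coordinatewise bounded. Then $K$ is convex-compact.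

Let $\mathcal C$ be a family of convex, relatively closed subsets of $K$ with the FIP. Adding $K$ to $\mathcal C$ changes neither the FIP nor whether the intersection is empty, so assume $K\in\mathcal C$. We write $x_\alpha$ for the $\alpha$-coordinate of $x$.

**Step 1: the plan of the recursion.** This step fixes what has to be preserved while the common point is built one coordinate at a time. We define $p_\alpha\in H_\alpha$ by recursion on $\alpha<\lambda$, so that for every $\alpha\le\lambda$ the family
$$\mathcal C_\alpha=\mathcal C\cup\{U_{\beta,\varepsilon}:\beta<\alpha,\ \varepsilon>0\},\qquad U_{\beta,\varepsilon}=\{x\in K:\|x_\beta-p_\beta\|\le\varepsilon\},$$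
has the FIP. The sets $U_{\beta,\varepsilon}$ are convex and relatively closed. For $\alpha=0$ we have $\mathcal C_0=\mathcal C$, and the FIP is the hypothesis. For limit $\alpha$, a finite subfamily of $\mathcal C_\alpha$ mentions only finitely many $\beta<\alpha$, so it lies in some earlier $\mathcal C_{\alpha'}$ and has nonempty intersection. Steps 2 to 4 treat the passage from $\alpha$ to $\alpha+1$.

**Step 2: almost-minimal pieces have small diameter.** This step finds sets whose $\alpha$-coordinates are close together. Assume that $\mathcal C_\alpha$ has the FIP, and let $\mathcal D$ be the set of intersections of nonempty finite subfamilies of $\mathcal C_\alpha$. Its members are nonempty, convex and relatively closed, and $\mathcal D$ is closed under finite intersections. For $D\in\mathcal D$ put $d_D=\inf_{x\in D}\|x_\alpha\|^2$, and let $d=\sup_{D\in\mathcal D}d_D$. This is finite because $\pi_\alpha(K)$ is bounded. Note that $D\subseteq D'$ implies $d_D\ge d_{D'}$. For $\varepsilon>0$ and $D\in\mathcal D$ with $d_D>d-\varepsilon$ put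
$$D_\varepsilon=\{x\in D:\|x_\alpha\|^2\le d+\varepsilon\}.$$
It is nonempty because $d_D\le d<d+\varepsilon$. If $x,y\in D_\varepsilon$, then $\frac{x+y}2\in D$ by convexity, so $\big\|\frac{x_\alpha+y_\alpha}2\big\|^2\ge d_D>d-\varepsilon$, and the parallelogram law gives
$$\|x_\alpha-y_\alpha\|^2=2\|x_\alpha\|^2+2\|y_\alpha\|^2-4\Big\|\frac{x_\alpha+y_\alpha}2\Big\|^2\le4(d+\varepsilon)-4(d-\varepsilon)=8\varepsilon. \tag{3}$$

**Step 3: the point $p_\alpha$.** This step shows that these pieces determine a single point of $H_\alpha$. Let $D_\varepsilon$ and $D'_{\varepsilon'}$ be two sets as in Step 2, and let $\varepsilon''=\min(\varepsilon,\varepsilon')$. One of the two sets, say $D$, belongs to the smaller parameter, so $\max(d_D,d_{D'})>d-\varepsilon''$. Hence $d_{D\cap D'}\ge\max(d_D,d_{D'})>d-\varepsilon''$, and $(D\cap D')_{\varepsilon''}\subseteq D_\varepsilon\cap D'_{\varepsilon'}$. For each $\varepsilon>0$ some $D\in\mathcal D$ has $d_D>d-\varepsilon$, by the definition of $d$. So the sets $\pi_\alpha(D_\varepsilon)$ form a filter base, and by (3) it is Cauchy. Let $p_\alpha\in H_\alpha$ be its unique limit. Since $p_\alpha$ lies in the closure of $\pi_\alpha(D_\varepsilon)$, which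 has diameter at most $\sqrt{8\varepsilon}$,
$$D_\varepsilon\subseteq U_{\alpha,\sqrt{8\varepsilon}}. \tag{4}$$
The point $p_\alpha$ is determined by $\mathcal C$ and $(p_\beta)_{\beta<\alpha}$. We have defined it by a formula and picked nothing, so the recursion needs no choice. (To have a total recursion rule, put $p_\alpha=0$ in case $\mathcal C_\alpha$ does not have the FIP; the induction shows that this case never occurs.)

**Step 4: the FIP survives.** This step shows that $\mathcal C_{\alpha+1}$ has the FIP. The sets $U_{\alpha,\varepsilon}$ are nested in $\varepsilon$, so it suffices to show that every $D\in\mathcal D$ meets $U_{\alpha,\sqrt{8\varepsilon}}$ for every $\varepsilon>0$. Take $D'\in\mathcal D$ with $d_{D'}>d-\varepsilon$. Then $d_{D\cap D'}>d-\varepsilon$, and by (4) applied to $D\cap D'$,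
$$\emptyset\neq(D\cap D')_\varepsilon\subseteq D\cap U_{\alpha,\sqrt{8\varepsilon}}.$$

**Step 5: the common point.** This step checks that $p=(p_\alpha)_{\alpha<\lambda}$ lies in every member of $\mathcal C$. Let $C\in\mathcal C$. A basic neighborhood of $p$ restricts finitely many coordinates $\beta$ to small balls around $p_\beta$. Since $\mathcal C_\lambda$ has the FIP, $C$ meets it. So $p\in\overline C\subseteq\overline K=K$, as $K$ is closed in $E$. Since $C$ is relatively closed in $K$, $p\in C$. Hence $p\in\bigcap\mathcal C$. $\square$

## The convex set of a tree and its extreme points

**Definition (sequence tree).** A *sequence tree* is a nonempty set $T$ of functions whose domains are ordinals, closed under restriction to smaller ordinals and ordered by $\subseteq$. Put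
$$T_\alpha=\{s\in T:\operatorname{dom}s=\alpha\},\qquad T_{\ge t}=\{s\in T:s\supseteq t\}.$$
An *antichain* is a set of pairwise incomparable elements of $T$; a *chain* is a set of pairwise comparable ones.

The five lists of the opening form a sequence tree with $T_0=\{\emptyset\}$, $T_1=\{(a),(b)\}$ and $T_2=\{(a,b),(b,a)\}$; here $\{(a),(b,a)\}$ is an antichain that is not contained in one level. In general, different elements of one level $T_\alpha$ are incomparable. If $s,s'$ are incomparable, then $s(\gamma)\ne s'(\gamma)$ for some $\gamma\in\operatorname{dom}s\cap\operatorname{dom}s'$, since otherwise the one with larger domain would extend the other.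

Let $\lambda$ be an ordinal with $T=\bigcup_{\alpha<\lambda}T_\alpha$, and define
$$K(T)=\Big\{m\in\mathbb R^T:\ \sum_{s\in A}|m(s)|\le1\text{ for every finite antichain }A\subseteq T\Big\}.$$

Why constrain all antichains, and not just the levels? In the five-list example the level constraints alone are $|w|\le1$, $|p|+|q|\le1$ and $|u|+|v|\le1$. The point $w=p=v=1$, $q=u=0$ is extreme for those, being extreme in each factor. But it says "$a$ first" on level $1$ and "$b$, then $a$" on level $2$. The constraint from the antichain $\{(a),(b,a)\}$ excludes it.

**Lemma 3.** With the identification $m\mapsto(m{\restriction}T_\alpha)_{\alpha<\lambda}$, $K(T)$ is a nonempty closed convex coordinatewise bounded subset of $\prod_{\alpha<\lambda}\ell^2(T_\alpha)$. In particular it is convex-compact.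

*Proof.* Let $m\in K(T)$. Singletons are antichains, so $|m(s)|\le1$ for all $s$. A finite $F\subseteq T_\alpha$ is an antichain, so $\sum_Fm^2\le\sum_F|m|\le1$. Thus $m{\restriction}T_\alpha$ lies in the unit ball of $\ell^2(T_\alpha)$. $K(T)$ contains $0$ and is convex by the triangle inequality. Each evaluation $m\mapsto m(s)$ is continuous on the product, and each defining condition involves finitely many evaluations, so $K(T)$ is closed. Convex-compactness follows from Lemmas 1 and 2. $\square$

Now the extreme points. If $m$ has mass on two incomparable elements, we want to shift some mass from one side to the other. Shifting it between two single elements does not work. Take $p=q=u=v=\frac12$ in the example and replace $p,q$ by $p+\varepsilon,q-\varepsilon$. For $\varepsilon>0$ the constraint $|p|+|v|\le1$ breaks; for $\varepsilon<0$ the constraint $|u|+|q|\le 1$ breaks. What did work in the opening was to scale the whole branch above $(a)$ up and the whole branch above $(b)$ down, each in proportion to the maximal mass $A$, respectively $B$, that an antichain can see in it.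

**Lemma 4.** $m$ is an extreme point of $K(T)$ if and only if $|m|=1_C$ for some maximal chain $C$ of $T$.

We use one observation repeatedly:
$$\text{if } m'\text{ is supported on a chain and }|m'|\le1,\text{ then }m'\in K(T), \tag{5}$$
because an antichain meets a chain in at most one point.

First let $m$ be extreme.

**Step 1: splitting two incomparable elements.** We want to show that the support of $m$ is a chain. This step locates the two branches between which mass will be moved. Suppose $s,s'\in T$ are incomparable with $m(s)\ne0\ne m(s')$. Let $\gamma$ be least with $s(\gamma)\neq s'(\gamma)$, and put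
$$r=s{\restriction}\gamma=s'{\restriction}\gamma,\qquad t=s{\restriction}(\gamma+1),\qquad t'=s'{\restriction}(\gamma+1).$$
These are elements of $T$. Elements of $T_{\ge t}$ are incomparable with elements of $T_{\ge t'}$, since they differ at $\gamma$. Moreover:
$$\text{if } u\in T\setminus T_{\ge t}\text{ is comparable with some }v\in T_{\ge t},\text{ then }u\subseteq r. \tag{6}$$
Indeed, $u\supseteq v$ would give $u\supseteq t$; so $u\subseteq v$. Now $u$ and $t$ are both initial segments of $v$, hence comparable, and $t\not\subseteq u$; so $u\subsetneq t$, which means $u\subseteq r$. The same holds with $t'$ in place of $t$.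

**Step 2: the support is a chain.** This step moves mass between the branches, staying in $K(T)$. Let $N$ be the supremum of $\sum_A|m|$ over finite antichains $A\subseteq T_{\ge t}$, and $N'$ the same for $t'$. Then $0<|m(s)|\le N\le1$ and $0<|m(s')|\le N'\le1$. For real $\varepsilon$ with $|\varepsilon|<\min(N,N')$ put
$$m_\varepsilon=\begin{cases}(1+\varepsilon/N)\,m&\text{on }T_{\ge t},\\(1-\varepsilon/N')\,m&\text{on }T_{\ge t'},\\ m&\text{elsewhere.}\end{cases}$$
We claim that $m_\varepsilon\in K(T)$. Let $A$ be a finite antichain.

If $A$ contains some $u\subseteq r$, then $A$ contains no element of $T_{\ge t}\cup T_{\ge t'}$, since each of those properly extends $u$. So $\sum_A|m_\varepsilon|=\sum_A|m|\le1$.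

Otherwise let $Q=A\setminus(T_{\ge t}\cup T_{\ge t'})$. No element of $Q$ is $\subseteq r$, so by (6) and its version for $t'$ no element of $Q$ is comparable with an element of $T_{\ge t}\cup T_{\ge t'}$. Hence for all finite antichains $A_1\subseteq T_{\ge t}$ and $A_2\subseteq T_{\ge t'}$ the set $Q\cup A_1\cup A_2$ is a finite antichain with pairwise disjoint parts, and $\sum_Q|m|+\sum_{A_1}|m|+\sum_{A_2}|m|\le1$. Taking suprema over $A_1$ and $A_2$,
$$\sum_Q|m|+N+N'\le1. \tag{7}$$
The factors $1+\varepsilon/N$ and $1-\varepsilon/N'$ are positive, and $A\cap T_{\ge t}$, $A\cap T_{\ge t'}$ are antichains with $|m|$-sum at most $N$, respectively $N'$. So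
$$\sum_A|m_\varepsilon|\le\sum_Q|m|+\Big(1+\frac\varepsilon N\Big)N+\Big(1-\frac\varepsilon{N'}\Big)N'=\sum_Q|m|+N+N'\le1.$$
This proves the claim. For $\varepsilon\ne0$ we have $m=\frac12(m_\varepsilon+m_{-\varepsilon})$ and $m_\varepsilon(s)\neq m_{-\varepsilon}(s)$, which contradicts the extremality of $m$. So the support $C$ of $m$ is a chain.

**Step 3: $|m|=1$ on $C$.** This step excludes intermediate values. If $0<|m(s)|<1$ for some $s$, change $m(s)$ to $m(s)\pm\delta$ with $0<\delta\le1-|m(s)|$. Both functions are supported on $C$ and bounded by $1$, so they lie in $K(T)$ by (5), and $m$ is their midpoint, a contradiction.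

**Step 4: $C$ is maximal.** This step excludes that the chain stops too early. If $s\notin C$ and $C\cup\{s\}$ is a chain, then $m\pm1_{\{s\}}\in K(T)$ by (5), with midpoint $m$, a contradiction. This finishes one direction.

**Step 5: the converse.** This step shows that all maximal chains, with any signs, occur. (The proof of Theorem A does not need it.) Let $|m|=1_C$ with $C$ a maximal chain. Then $m\in K(T)$ by (5). Suppose $m=ty+(1-t)z$ with $y,z\in K(T)$ and $t\in(0,1)$. On $C$ we have $|m|=1$ and $|y|,|z|\le1$, which forces $y=z=m$ there. If $s\notin C$, then by maximality some $c\in C$ is incomparable with $s$. Since $\{s,c\}$ is an antichain, $|y(s)|+|y(c)|\le1$ with $|y(c)|=1$, so $y(s)=0$; likewise $z(s)=0$. So $y=z=m$, and $m$ is extreme. $\square$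

## Well-ordering an arbitrary set: proof of Theorem A

Assume $\mathbf{VKM}$ and let $X$ be any set.

**Step 1: the tree of injections.** This step sets up the transfinite version of the opening example. The *Hartogs ordinal* $\lambda$ of $X$ is the least ordinal that does not inject into $X$. It exists without choice: an ordinal that injects into $X$ is the order type of a well-ordering of a subset of $X$; these well-orderings form a set, so by replacement the ordinals that inject into $X$ form a set, and some ordinal is not in it. (For $X=\{a,b\}$ we get $\lambda=3$.) If $\alpha$ injects into $X$, then $\alpha<\lambda$, since otherwise $\lambda$ would inject as well.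

Let $T$ be the collection of all injections $s:\alpha\to X$ with $\alpha$ an ordinal. By the above $\alpha<\lambda$ for all of them, so $T$ is a set. It contains $\emptyset$ and is closed under restriction, so it is a sequence tree with $T=\bigcup_{\alpha<\lambda}T_\alpha$.

**Step 2: a maximal chain.** This is where $\mathbf{VKM}$ enters. By Lemma 3, $K(T)$ is a nonempty convex-compact convex subset of the Hausdorff locally convex space $\prod_{\alpha<\lambda}\ell^2(T_\alpha)$. By $\mathbf{VKM}$ it has an extreme point, and by Lemma 4 the tree $T$ has a maximal chain $C$.

**Step 3: the chain lists all of $X$.** This step reads a well-ordering off $C$. Put $f=\bigcup C$. As a union of a chain of injections whose domains are ordinals, $f$ is an injection from an ordinal into $X$, so $f\in T$. Suppose some $x\in X$ is not in the range of $f$. Then $g=f\cup\{(\operatorname{dom}f,x)\}$ is in $T$ and properly extends every element of $C$, so $C\cup\{g\}$ is a strictly larger chain, which contradicts maximality. Hence $f$ is a bijection from an ordinal onto $X$, and $X$ can be well-ordered.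

**Step 4: from well-orderings to choice.** This step is the classical end of the argument. Given nonempty sets $(X_i)_{i\in I}$, fix a well-ordering of $\bigcup_{i}X_i$ and let $f(i)$ be the least element of $X_i$. So $\mathbf{AC}$ holds. $\blacksquare$

The Hahn–Banach axiom was not used. Since $\mathbf{ZF}$ extends $\mathbf{ZFA}$, the implication also holds in $\mathbf{ZF}$.

## Four equivalent forms of AC: proof of Theorem B

**(iii)⇒(ii).** If $K\ne\emptyset$ had no extreme points, then $\overline{\operatorname{conv}}(\operatorname{ext}K)=\overline{\operatorname{conv}}(\emptyset)=\emptyset$ would not contain $K$.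

**(ii)⇒(iv).** By Lemmas 1 and 2 the sets in (iv) are convex-compact, so $\mathbf{VKM}$ applies to them.

**(iv)⇒(i).** The proof of Theorem A uses $\mathbf{VKM}$ only for sets $K(T)$. By Lemma 3 these are of the form in (iv).

**(i)⇒(iii).** Assume $\mathbf{AC}$; now Zorn's lemma and the Hahn–Banach theorem are available. Let $K$ be convex-compact and convex. We may assume $K\neq\emptyset$. Three steps are needed.

**Step 1: continuous functionals attain their suprema.** This step replaces the usual compactness argument. Let $F\subseteq K$ be nonempty, convex and relatively closed, let $\varphi$ be a continuous linear functional and let $c=\sup_F\varphi\in(-\infty,\infty]$. The sets $\{x\in F:\varphi(x)\ge b\}$ for real $b<c$ are convex, relatively closed in $K$, nonempty and nested, so by convex-compactness they have a common point $x_0$. Then $\varphi(x_0)\ge b$ for all $b<c$, so $\varphi(x_0)\geq c$. Hence $c<\infty$ and $c=\varphi(x_0)$ is attained. If in addition $F$ is a face of $K$, then $\{x\in F:\varphi(x)=c\}$ is a nonempty relatively closed face of $F$ (an average $ta+(1-t)b$ with $0<t<1$ of points of $F$ has the maximal value $c$ only if $\varphi(a)=\varphi(b)=c$), hence a face of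 $K$.

**Step 2: every nonempty relatively closed face $F_0$ of $K$ contains an extreme point of $K$.** This step finds extreme points as minimal faces. Order the nonempty relatively closed faces of $K$ contained in $F_0$ by inclusion. A nonempty chain of them has the FIP, so its intersection is nonempty by convex-compactness, and it is again a relatively closed face. By Zorn's lemma there is a minimal such face $F$. If $F$ had two different points, there would be a continuous linear $\varphi$ separating them, and by Step 1 the set $\{x\in F:\varphi(x)=\sup_F\varphi\}$ would be a strictly smaller nonempty relatively closed face of $K$, a contradiction. So $F=\{e\}$, and $e$ is an extreme point of $K$.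

**Step 3: the closed convex hull.** This step goes from existence to (iii). Suppose $x\in K\setminus\overline{\operatorname{conv}}(\operatorname{ext}K)$. By Step 2 with $F_0=K$, $\operatorname{ext}K\neq\emptyset$. The Hahn–Banach separation theorem gives a continuous linear $\varphi$ with $\varphi(x)>\sup_{\operatorname{ext}K}\varphi$. By Step 1, $\varphi$ attains its maximum on $K$, and the points where it does form a nonempty relatively closed face. By Step 2 this face contains an extreme point $e$ of $K$. Then $\varphi(e)\ge\varphi(x)>\sup_{\operatorname{ext}K}\varphi$, a contradiction. $\blacksquare$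

## Extreme points in one Hilbert space from dependent choice

For Theorem C we need extreme points in a single Hilbert space from $\mathbf{DC}$ alone. The natural try is to take a point of $K$ farthest from the origin: by strict convexity of $\|\cdot\|^2$ such a point is extreme. But it need not exist. In $\ell^2$ over $\{1,2,3,\dots\}$ put $a_n=\frac n{n+1}$ and let $K$ be the set of $x$ with $\sum_n x(n)^2/a_n^2\le1$. This set is closed, bounded and convex. For $0\ne x\in K$ we have $\|x\|^2=\sum_n a_n^2\,\frac{x(n)^2}{a_n^2}<\sum_n\frac{x(n)^2}{a_n^2}\le1$, while $a_ne_n\in K$ has norm $a_n\to1$. So $\sup_K\|\cdot\|=1$ is not attained. The remedy is to move the center. For $g$ in the space, the function $\|k\|^2+\langle g,k\rangle=\big\|k+\frac g2\big\|^2-\frac14\|g\|^2$ measures the distance from $-\frac g2$, and we shall adjust $g$ infinitely often until the almost-farthest points shrink to one point. The infinitely many adjustments are where $\mathbf{DC}$ is used.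

**Lemma 5.** ($\mathbf{ZFA}+\mathbf{DC}$) Every nonempty bounded closed convex subset $K$ of a Hilbert space $H$ has an extreme point.

Let $M\ge1$ bound the norms on $K$. For $g\in H$ and $\eta>0$ put
$$h_g(k)=\|k\|^2+\langle g,k\rangle,\qquad\varphi(g)=\sup_Kh_g,\qquad S(g,\eta)=\{k\in K:h_g(k)>\varphi(g)-\eta\}\neq\emptyset.$$

**Step 1: a small adjustment gives a small set of near-maximizers.** We show: for all $f\in H$, $\rho>0$, $\varepsilon>0$ there are $g$ with $\|g-f\|\le\rho$ and $\eta>0$ with $\operatorname{diam}S(g,\eta)\le\varepsilon$. The idea is to penalize the distance from a near-maximizer $k_0$ of $h_f$; the penalized function is again, up to a factor and a constant, one of our functions $h_g$. Choose $\delta\in(0,1)$ with $\frac{\delta(\|f\|+2M)}{1-\delta}\le\rho$, let $\theta=\delta\varepsilon^2/8$, pick $k_0\in S(f,\theta)$, and put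
$$g=\frac{f+2\delta k_0}{1-\delta},\qquad\eta=\frac{\theta}{1-\delta}.$$
Then $g-f=\frac{\delta(f+2k_0)}{1-\delta}$, so $\|g-f\|\le\rho$. Expanding the square,
$$\psi(k):=h_f(k)-\delta\|k-k_0\|^2=(1-\delta)\|k\|^2+\langle f+2\delta k_0,k\rangle-\delta\|k_0\|^2=(1-\delta)h_g(k)-\delta\|k_0\|^2. \tag{8}$$
Let $k\in S(g,\eta)$. Multiplying $h_g(k)>\varphi(g)-\eta$ by $1-\delta$ and using (8), we get $\psi(k)>\sup_K\psi-\theta\ge\psi(k_0)-\theta=h_f(k_0)-\theta$. Hence
$$\delta\|k-k_0\|^2<h_f(k)-h_f(k_0)+\theta<2\theta,$$
where the last inequality holds because $h_f(k)\le\varphi(f)$ and $h_f(k_0)>\varphi(f)-\theta$. As $2\theta=\delta\varepsilon^2/4$, $\|k-k_0\|<\varepsilon/2$. So $\operatorname{diam}S(g,\eta)\le\varepsilon$.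

**Step 2: stability.** We show that the gain of Step 1 survives further small changes of $g$: if $M\|g-g'\|\le\eta/3$, then $S(g',\eta/3)\subseteq S(g,\eta)$. On $K$ we have $|h_g(k)-h_{g'}(k)|=|\langle g-g',k\rangle|\le\eta/3$, hence also $|\varphi(g)-\varphi(g')|\le\eta/3$. If $h_{g'}(k)>\varphi(g')-\frac\eta3$, then $h_g(k)>\varphi(g')-\frac23\eta\ge\varphi(g)-\eta$.

**Step 3: infinitely many adjustments.** This step combines the previous two by $\mathbf{DC}$. Take $H\times(0,\infty)$ as the underlying set. Relate the empty sequence to the pairs $(g_0,\eta_0)$ with $\operatorname{diam}S(g_0,\eta_0)\le1$, and a sequence $((g_0,\eta_0),\dots,(g_n,\eta_n))$ to the pairs $(g_{n+1},\eta_{n+1})$ with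
$$\operatorname{diam}S(g_{n+1},\eta_{n+1})\le2^{-n-1},\qquad M\|g_{n+1}-g_n\|\le2^{-n-3}\min(1,\eta_0,\dots,\eta_n). \tag{9}$$
By Step 1 every finite sequence is related to something (for the empty sequence take $f=0$, $\rho=\varepsilon=1$). So $\mathbf{DC}$ gives an infinite sequence $(g_n,\eta_n)_{n\in\omega}$ with $\operatorname{diam}S(g_n,\eta_n)\le2^{-n}$ for all $n$ and with (9). By (9), $(g_n)$ is a Cauchy sequence; let $g$ be its limit. For $j\ge n$ the minimum in (9) with $j$ in place of $n$ is at most $\eta_n$, so
$$M\|g-g_n\|\le\sum_{j\ge n}2^{-j-3}\eta_n=2^{-n-2}\eta_n\le\frac{\eta_n}3 .$$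
By Step 2, $S(g,\eta_n/3)\subseteq S(g_n,\eta_n)$, so $\operatorname{diam}S(g,\eta_n/3)\le2^{-n}$.

**Step 4: the extreme point.** This step passes to the limit. The nested family $\{S(g,\eta):\eta>0\}$ is a Cauchy filter base by Step 3. Let $k$ be its limit. It lies in the closure of each $S(g,\eta)$. So $k\in K$ since $K$ is closed, and $h_g(k)\ge\varphi(g)-\eta$ for all $\eta>0$ by continuity of $h_g$; that is, $h_g(k)=\varphi(g)$. If $k=ta+(1-t)b$ with $a\neq b$ in $K$ and $t\in(0,1)$, then from
$$\|ta+(1-t)b\|^2=t\|a\|^2+(1-t)\|b\|^2-t(1-t)\|a-b\|^2$$
we get $h_g(k)<t\,h_g(a)+(1-t)\,h_g(b)\le\varphi(g)$, a contradiction. So $k$ is an extreme point of $K$. $\square$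

## Dependent choice of length $\kappa$: proof of Theorem C

**(b)⇒(c).** By Lemma 1, the spaces $\ell^2(X_\alpha)$ are Hilbert spaces.

**(c)⇒(a).** Here we use the tree of partial solutions. Let $S,R$ be as in $\mathbf{DC}_\kappa$, and let $T$ be the set of all $s:\alpha\to S$ with $\alpha<\kappa$ and $(s{\restriction}\beta)\,R\,s(\beta)$ for all $\beta<\alpha$. It contains $\emptyset$ and is closed under restriction, so it is a sequence tree with $T=\bigcup_{\alpha<\kappa}T_\alpha$. By Lemma 3 and (c), $K(T)\subseteq\prod_{\alpha<\kappa}\ell^2(T_\alpha)$ has an extreme point, so by Lemma 4 the tree $T$ has a maximal chain $C$. Let $f=\bigcup C$; its domain is an ordinal $\delta\le\kappa$. For $\beta<\delta$ some $s\in C$ has $\beta\in\operatorname{dom}s$, and $f{\restriction}(\beta+1)=s{\restriction}(\beta+1)$; so $(f{\restriction}\beta)\,R\,f(\beta)$. If $\delta<\kappa$, then $f\in T$. There is $y$ with $f\,R\,y$, and $\delta+1<\kappa$ because an infinite initial ordinal is a limit ordinal; so $f\cup\{(\delta,y)\}$ is an element of $T$ that properly extends every element of $C$, which contradicts maximality. Hence $\delta=\kappa$, and $f$ is as required by $\mathbf{DC}_\kappa$.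

**(a)⇒(b).** Let $K\subseteq\prod_{\alpha<\kappa}H_\alpha$ be nonempty, closed, convex and coordinatewise bounded. It is convex-compact by Lemma 2. We build an extreme point one coordinate at a time.

**Step 1: projections have extreme points.** This step provides the next coordinate. Let $F\subseteq K$ be nonempty, convex and relatively closed, and let $\alpha<\kappa$. Then $\pi_\alpha(F)$ is nonempty, bounded and convex. It is also closed: for $y\in\overline{\pi_\alpha(F)}$ the sets $\{x\in F:\|x_\alpha-y\|\le\varepsilon\}$, $\varepsilon>0$, are convex, relatively closed in $K$, nonempty and nested, so by convex-compactness they have a common point $x$; then $x\in F$ and $x_\alpha=y$. Since $\mathbf{DC}_\kappa$ implies $\mathbf{DC}$, Lemma 5 shows that $\pi_\alpha(F)$ has an extreme point.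

**Step 2: the relation.** This step puts the construction into the form of $\mathbf{DC}_\kappa$. For $e=(e_\beta)_{\beta<\alpha}$ with $e_\beta\in H_\beta$ put
$$F_e=\{x\in K:x_\beta=e_\beta\text{ for all }\beta<\alpha\},$$
a convex relatively closed subset of $K$. Let $S=\bigcup_{\alpha<\kappa}\{\alpha\}\times H_\alpha$. A sequence $s=((\beta,e_\beta))_{\beta<\alpha}$ with $e_\beta\in H_\beta$ and $F_e\neq\emptyset$ is related to exactly those $(\alpha,e_\alpha)$ for which $e_\alpha$ is an extreme point of $\pi_\alpha(F_e)$; by Step 1 there is one. All other $s\in S^{<\kappa}$ are related to every element of $S$. So $\mathbf{DC}_\kappa$ applies and gives $f:\kappa\to S$.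

**Step 3: a decreasing sequence of faces.** This step shows by induction on $\alpha\le\kappa$ that $f{\restriction}\alpha=((\beta,e_\beta))_{\beta<\alpha}$ with $e_\beta\in H_\beta$, and that $F_\alpha:=F_{(e_\beta)_{\beta<\alpha}}$ is a nonempty relatively closed face of $K$. For $\alpha=0$ we have $F_0=K$.

Suppose this holds for $\alpha<\kappa$. Then $f{\restriction}\alpha$ is a sequence of the first kind, so $f(\alpha)=(\alpha,e_\alpha)$ with $e_\alpha$ extreme in $\pi_\alpha(F_\alpha)$. In particular $F_{\alpha+1}=\{x\in F_\alpha:x_\alpha=e_\alpha\}\ne\emptyset$. It is convex and relatively closed. If $x\in F_{\alpha+1}$ and $x=ta+(1-t)b$ with $a,b\in K$ and $t\in(0,1)$, then $a,b\in F_\alpha$ because $F_\alpha$ is a face. Now $e_\alpha=ta_\alpha+(1-t)b_\alpha$ with $a_\alpha,b_\alpha\in\pi_\alpha(F_\alpha)$, so $a_\alpha=b_\alpha=e_\alpha$ by extremality. Hence $a,b\in F_{\alpha+1}$.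

At limits, the form of $f{\restriction}\alpha$ is clear, and $F_\alpha=\bigcap_{\beta<\alpha}F_\beta$ is the intersection of a decreasing family of nonempty relatively closed faces. It is nonempty by convex-compactness, so it is a relatively closed face.

**Step 4: conclusion.** This step reads off the extreme point. All coordinates are fixed on $F_\kappa$, so $F_\kappa=\{(e_\alpha)_{\alpha<\kappa}\}$ is a one-point face of $K$, and $(e_\alpha)_{\alpha<\kappa}$ is an extreme point of $K$.

**The statement about $\mathbf{DC}$ and a single Hilbert space.** One direction is Lemma 5. Conversely, assume that every nonempty bounded closed convex subset of a Hilbert space has an extreme point, and let $S,R$ be as in $\mathbf{DC}_\omega$. Let $T$ be the tree from (c)⇒(a) for $\kappa=\omega$; its levels are $T_n$, $n\in\omega$. The purpose of what follows is to press the countably many levels into one Hilbert space. Put $\widetilde m(s)=2^{-\operatorname{dom}s}m(s)$, and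
$$\widetilde K=\Big\{x\in\ell^2(T):\ \sum_{s\in A}2^{\operatorname{dom}s}|x(s)|\le1\text{ for every finite antichain }A\subseteq T\Big\}.$$
For $m\in K(T)$ and finite $F\subseteq T_n$ we have $\sum_Fm^2\le1$, so $\|\widetilde m\|^2\le\sum_n4^{-n}$. In particular $\widetilde m\in\ell^2(T)$, and clearly $\widetilde m\in\widetilde K$. Conversely, for $x\in\widetilde K$ the function $m(s)=2^{\operatorname{dom}s}x(s)$ is in $K(T)$ and $\widetilde m=x$. So the linear injective map $m\mapsto\widetilde m$ takes $K(T)$ onto $\widetilde K$. The set $\widetilde K$ contains $0$, is bounded by the estimate just made, is convex, and is closed because evaluations are continuous on $\ell^2(T)$. Since $\ell^2(T)$ is a Hilbert space by Lemma 1, $\widetilde K$ has an extreme point by assumption. A linear bijection between convex sets carries extreme points to extreme points in both directions, so $K(T)$ has an extreme point. By Lemma 4 the tree $T$ has a maximal chain, and the argument of (c)⇒(a) produces the function required by $\mathbf{DC}$. $\blacksquare$
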